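\title{Cyclic singular inner functions and the core of a boundary weight: a counterexample and a threshold}


\begin{abstract}
Let $\mu$ be the sum of a radial area weight $G(1-|z|)\,dA$ on the unit disc and a weight $w\,dm$ on the unit circle, and let $\mathcal P^2(\mu)$ be the closure of the analytic polynomials in $L^2(\mu)$. It has been conjectured that, when $\int_0^1\log(1/G)\,dx=\infty$ and $\mathcal P^2(\mu)$ is a space of analytic functions, a singular inner function $S_\nu$ is cyclic exactly when $\nu$ gives no mass to the set of points near which $\log w$ is integrable. We disprove this with $G(x)=\exp\big(-1/(x\log(e/x))\big)$, a unit point mass $\nu$, and a bounded, strictly positive $w$. We also prove each half of the equivalence under a condition on $G$, and show that if $\log(1/G)$ is non-integrable and doubling, then the equivalence holds for all admissible $w$ and all $\nu$ if and only if $\liminf_{x\to0}x\log(1/G(x))>0$.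
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The setting}
Let $\mathbb D=\{|z|<1\}$ and $\mathbb T=\{|z|=1\}$, let $dA$ be area measure on $\mathbb D$ and $dm$ arc-length measure on $\mathbb T$. Throughout the paper $G:(0,1]\to(0,\infty)$ is continuous and increasing (in the weak sense), $w\ge0$ is a Borel function in $L^1(\mathbb T)$, and
\[
d\mu(z)=G(1-|z|)\,dA(z)+w(z)\,dm(z),\qquad \Lambda=\log(1/G).
\]
The measure $\mu$ is finite, and $\Lambda$ is continuous and decreasing. We write $\|\cdot\|$ for the norm of $L^2(\mu)$ and $\mathcal P^2(\mu)$ for the closure of the analytic polynomials in $L^2(\mu)$. An element of $\mathcal P^2(\mu)$ has a part on $\mathbb D$ and a part on $\mathbb T$. We call $\mathcal P^2(\mu)$ a \emph{space of analytic functions} if the point evaluations at points of $\mathbb D$ extend from the polynomials to bounded functionals on $\mathcal P^2(\mu)$ and the map $f\mapsto f|_{\mathbb D}$ is injective on $\mathcal P^2(\mu)$. The first requirement always holds (Lemma~\ref{lem:point}),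 so the content is that the analytic function $f|_{\mathbb D}$ determines the part of $f$ on $\mathbb T$.

Let $\nu$ be a positive finite Borel measure on $\mathbb T$, singular with respect to $m$. The singular inner function
\[
S_\nu(z)=\exp\Big(-\int_{\mathbb T}\frac{\zeta+z}{\zeta-z}\,d\nu(\zeta)\Big),\qquad z\in\mathbb D,
\]
is zero-free and bounded by $1$, and its non-tangential boundary values have modulus $1$ almost everywhere; with these values it is a function on the carrier of $\mu$. We write $[S_\nu]$ for the closure of $\{pS_\nu:p \text{ a polynomial}\}$ in $L^2(\mu)$. Then $[S_\nu]\subset\mathcal P^2(\mu)$ (Lemma~\ref{lem:mult}), and $S_\nu$ is called \emph{cyclic} if $[S_\nu]=\mathcal P^2(\mu)$.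

Cyclicity asks for polynomials $q_j$ with $S_\nu q_j\to1$. In $\mathbb D$ the $q_j$ must then converge to $1/S_\nu$, which is large near the support of $\nu$, and they can afford to be large only where $\mu$ is small. Smallness of the boundary weight is measured by its logarithm: the \emph{core} of $w$, written $\operatorname{core}(w)$, is the union of all open arcs $I\subset\mathbb T$ with $\int_I\log w\,dm>-\infty$. It is the open set of points near which $\log w$ is integrable.

Two extreme cases, worked out in Section~\ref{sec:extreme}, suggest an answer. If $\log w\in L^1(\mathbb T)$, the core is all of $\mathbb T$, and no $S_\nu$ with $\nu\ne0$ is cyclic, whatever $G$ is. If $w=0$, the core is empty, and for $G(x)=e^{-c/x}$ every $S_\nu$ is cyclic. One expects these two facts to localize: when $G$ decays fast, mass of $\nu$ on the core should be the only obstruction, that is,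
\begin{equation}\label{eq:E}
S_\nu \text{ is cyclic in }\mathcal P^2(\mu)\iff \nu(\operatorname{core}(w))=0. \tag{E}
\end{equation}
To say what ``fast'' means, consider the condition
\begin{equation}\label{eq:logint}
\int_0^1\Lambda(x)\,dx<\infty. \tag{LogInt}
\end{equation}
Since $\Lambda$ is continuous on $(0,1]$, the upper limit may be replaced by any $d\in(0,1]$. The following conjecture is posed in \cite{Malman}.

\medskip
\noindent\textbf{Conjecture.} \emph{Assume that $G$ fails \eqref{eq:logint} and that $\mathcal P^2(\mu)$ is a space of analytic functions. Then \eqref{eq:E} holds for every $\nu$.}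
\medskip

\subsection{Results}
The conjecture is false: the implication from right to left can fail. We use a regularity condition on $\Lambda$. We say that $G$ satisfies \eqref{eq:D} if there are $\beta\ge1$, $\Theta\ge1$ and $x_0\in(0,1]$ such that $\Lambda>0$ on $(0,x_0]$ and
\begin{equation}\label{eq:D}
\Lambda(y)\le\Theta\,(\eta/y)^\beta\,\Lambda(\eta),\qquad 0<y\le\eta\le x_0. \tag{D}
\end{equation}
This is a doubling condition; see Remark~\ref{rem:doubling}. Let $\delta_1$ be the unit mass at $1\in\mathbb T$.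

\begin{theorem}\label{thm:counter}
Let $G$ fail \eqref{eq:logint}, satisfy \eqref{eq:D}, and let $\liminf_{x\to0}x\Lambda(x)=0$. Then there is a Borel weight $w$ on $\mathbb T$ with $0<w\le1$ and $\operatorname{core}(w)=\mathbb T\setminus\{1\}$ such that $\mathcal P^2(\mu)$ is a space of analytic functions and $S_{\delta_1}$ is not cyclic, although $\delta_1(\operatorname{core}(w))=0$.
\end{theorem}

\begin{corollary}\label{cor:false}
The function $G(x)=\exp\big(-\frac1{x\log(e/x)}\big)$ satisfies the hypotheses of Theorem~\ref{thm:counter}. Hence the conjecture is false.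
\end{corollary}

\begin{proof}
The function $G$ is increasing because $(x\log\frac ex)'=\log\frac1x\ge0$. It fails \eqref{eq:logint} because $1/(x\log\frac ex)$ has the primitive $-\log\log\frac ex$, which is unbounded at $0$. Finally $x\Lambda(x)=1/\log\frac ex$ tends to $0$ as $x\to0$ and is increasing; the inequality $y\Lambda(y)\le\eta\Lambda(\eta)$ for $y\le\eta$ is \eqref{eq:D} with $\beta=\Theta=x_0=1$.
\end{proof}

The quantity $x\Lambda(x)$ compares the decay of $G$ with that of the singular inner function of a point mass: along the radius, $\log(1/|S_{\delta_1}(r)|)=\frac{1+r}{1-r}$ is of order $1/x$ with $x=1-r$. The second theorem shows that this comparison, and not the failure of \eqref{eq:logint}, is the threshold for doubling $\Lambda$. It uses the condition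
\begin{equation}\label{eq:loglog}
\int_0^1\log^+\Lambda(x)\,dx<\infty,\qquad \log^+\Lambda:=\log\max(\Lambda,1), \tag{LogLogInt}
\end{equation}
in which the upper limit may again be replaced by any $d\in(0,1]$.

\begin{theorem}\label{thm:true}
Let $G$ and $w$ be as in the setting above.
\begin{enumerate}
\item[(a)] If \eqref{eq:loglog} holds, then $\nu(\operatorname{core}(w))>0$ implies that $S_\nu$ is not cyclic.
\item[(b)] If $\liminf_{x\to0}x\Lambda(x)>0$ and $\mathcal P^2(\mu)$ is a space of analytic functions, then $\nu(\operatorname{core}(w))=0$ implies that $S_\nu$ is cyclic.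
\item[(c)] The equivalence \eqref{eq:E} holds whenever $\mathcal P^2(\mu)$ is a space of analytic functions, \eqref{eq:loglog} holds and $\liminf_{x\to0}x\Lambda(x)>0$. If $G$ fails \eqref{eq:logint} and satisfies \eqref{eq:D}, then \eqref{eq:E} holds for all $\nu$ and every $w$ for which $\mathcal P^2(\mu)$ is a space of analytic functions if and only if $\liminf_{x\to0}x\Lambda(x)>0$.
\end{enumerate}
\end{theorem}

On the scale $G(x)=\exp(-cx^{-s})$ with $c,s>0$, the failure of \eqref{eq:logint} and the condition $\liminf x\Lambda(x)>0$ both mean $s\ge1$, and \eqref{eq:loglog} always holds. So the conjecture is true for these $G$, and the counterexample lives in the thin gap between $\int_0^1\Lambda=\infty$ and $\Lambda(x)\ge c/x$. We do not settle whether $\nu(\operatorname{core}(w))>0$ excludes cyclicity when $G$ violates \eqref{eq:loglog} and $\log w\notin L^1(\mathbb T)$.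

Section~\ref{sec:prelim} collects the tools and the two extreme cases. Theorem~\ref{thm:counter} is proved in Section~\ref{sec:counter}, part (b) of Theorem~\ref{thm:true} in Section~\ref{sec:cyclic}, and parts (a) and (c) in Section~\ref{sec:noncyclic}.

\section{Tools and two extreme cases}\label{sec:prelim}

\subsection{Notation and standard facts}
For $z\in\overline{\mathbb D}$ we write $x=x(z)=1-|z|$. The length of a curve $\gamma$ is $|\gamma|$, and $\bar\partial=\frac12(\partial_{\operatorname{Re}z}+i\partial_{\operatorname{Im}z})$. For $z\in\mathbb D$ and $\zeta\in\mathbb T$ the Poisson kernel satisfies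
\begin{equation}\label{eq:poisson}
P(z,\zeta)=\operatorname{Re}\frac{\zeta+z}{\zeta-z}=\frac{1-|z|^2}{|\zeta-z|^2}\le\min\Big(\frac2x,\ \frac{2x}{|\zeta-z|^2},\ \frac1{|\zeta-z|^2}\Big),
\end{equation}
because $1-|z|^2=x(1+|z|)\le\min(2x,1)$ and $|\zeta-z|\ge x$. Note that $\log(1/|S_\nu(z)|)=\int P(z,\zeta)\,d\nu(\zeta)$ and $S_{\nu_1+\nu_2}=S_{\nu_1}S_{\nu_2}$. Let $H^\infty$ be the algebra of bounded analytic functions on $\mathbb D$. We use the following textbook facts.
\begin{enumerate}
\item[(F1)] A bounded harmonic function $v$ on $\mathbb D$ has radial limits almost everywhere and $v(z)=\frac1{2\pi}\int_{\mathbb T}P(z,\zeta)v(\zeta)\,dm(\zeta)$. A function in $L^\infty(\mathbb T)$ is the boundary function of some $h\in H^\infty$ if and only if its negative Fourier coefficients vanish.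
\item[(F2)] If $u\in L^1(\mathbb T)$ is real and bounded above, the \emph{outer function} $O(z)=\exp\big(\frac1{2\pi}\int\frac{\zeta+z}{\zeta-z}u(\zeta)\,dm(\zeta)\big)$ lies in $H^\infty$, satisfies $|O|\le e^{\sup u}$ in $\mathbb D$ and $|O|=e^u$ a.e.\ on $\mathbb T$, and $\log|O(0)|=\frac1{2\pi}\int u\,dm$.
\item[(F3)] If $h\in H^\infty$, then $\log|h(0)|\le\frac1{2\pi}\int_{\mathbb T}\log|h|\,dm$.
\item[(F4)] (Green's formula.) If $F$ is $C^1$ on a closed disc or annulus $W$, then $\int_{\partial W}F\,d\zeta=2i\int_W\bar\partial F\,dA$.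
\end{enumerate}
A function $h\in H^\infty$ is regarded as an element of $L^2(\mu)$ through its radial limits.

\begin{remark}\label{rem:doubling}
If $\Lambda>0$ near $0$, then \eqref{eq:D} is equivalent to $\Lambda(y/2)\le\Theta'\Lambda(y)$ for small $y$. Indeed \eqref{eq:D} gives this with $\Theta'=2^\beta\Theta$. Conversely, if $2^{-n}\eta\le y\le2^{-n+1}\eta$ with $n\ge1$, then $\Lambda(y)\le\Lambda(2^{-n}\eta)\le(\Theta')^n\Lambda(\eta)\le\Theta'(\eta/y)^{\beta}\Lambda(\eta)$ with $\beta=\max(1,\log_2\Theta')$.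
\end{remark}

\subsection{Three lemmas}
The area part of $\mu$ alone controls the size of an analytic function at each point.

\begin{lemma}\label{lem:point}
If $f\in L^2(\mu)$ is analytic in $\mathbb D$, then
\begin{equation}\label{eq:point}
|f(z)|\le 2\exp\Big(\tfrac12\Lambda(x/2)+\log\tfrac1x\Big)\|f\|,\qquad z\in\mathbb D.
\end{equation}
Consequently, if polynomials $p_j$ converge to $f$ in $L^2(\mu)$, they converge locally uniformly in $\mathbb D$ to an analytic function equal to $f$ a.e.\ in $\mathbb D$, and point evaluations are bounded on $\mathcal P^2(\mu)$.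
\end{lemma}

\begin{proof}
On the disc of radius $x/2$ about $z$ we have $1-|\zeta|\ge x/2$, so $G(1-|\zeta|)\ge G(x/2)$. The sub-mean-value inequality for $|f|^2$ on this disc gives $|f(z)|^2\le\frac4{\pi x^2}G(x/2)^{-1}\|f\|^2$. Applied to $p_i-p_j$, the bound shows that $(p_j)$ is locally uniformly Cauchy; a subsequence converges to $f$ $\mu$-a.e., hence a.e.\ in $\mathbb D$ since $G>0$.
\end{proof}

For $S\in H^\infty$ define $[S]$ and cyclicity of $S$ as for $S_\nu$; thus $[1]=\mathcal P^2(\mu)$.

\begin{lemma}\label{lem:mult}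
Let $S,h\in H^\infty$.
\begin{enumerate}
\item[(i)] $hS\in[S]$. In particular $H^\infty\subset\mathcal P^2(\mu)$ and $[S]\subset\mathcal P^2(\mu)$.
\item[(ii)] $S$ is cyclic if and only if $1\in[S]$.
\item[(iii)] If $S$ is cyclic, so is $S^k$ for every integer $k\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $0<t<1$ the dilation $h_t(z)=h(tz)$ is the uniform limit on $\overline{\mathbb D}$ of its Taylor polynomials, so $h_tS\in[S]$. As $t\to1$, $h_t\to h$ at every point of $\mathbb D$ and a.e.\ on $\mathbb T$, with $|h_t|\le\sup|h|$; dominated convergence gives $h_tS\to hS$ in $L^2(\mu)$. The case $S=1$ gives $H^\infty\subset\mathcal P^2(\mu)$, and then $pS\in\mathcal P^2(\mu)$ for every polynomial $p$.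

(ii) Multiplication by $z$ is bounded on $L^2(\mu)$ and maps $[S]$ into itself. So $1\in[S]$ implies that $[S]$ contains all polynomials.

(iii) If $S^jq_i\to1$, then $S^{j+1}q_i\to S$ because $S$ is bounded. So $S\in[S^{j+1}]$, and invariance under $z$ gives $[S^{j+1}]\supset[S]=\mathcal P^2(\mu)$. Induct on $j$.
\end{proof}

Non-cyclicity can be certified by a bounded functional that kills $[S]$ but not every polynomial. The next lemma, which says that an outer function is not divisible by $S_\nu$ in $H^\infty$, will supply the polynomial.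

\begin{lemma}\label{lem:outer}
Let $O$ be an outer function as in \emph{(F2)} and $\nu\ne0$. Then $\int_{\mathbb T}p\,O\,\overline{S_\nu}\,d\zeta\ne0$ for some polynomial $p$.
\end{lemma}

\begin{proof}
Otherwise, since $d\zeta=i\zeta\,dm$, we get $\int\zeta^{n+1}O\overline{S_\nu}\,dm=0$ for all $n\ge0$, and by (F1) $O\overline{S_\nu}=h$ a.e.\ for some $h\in H^\infty$. Then $|h|=|O|$ and $O=hS_\nu$ a.e.\ on $\mathbb T$, hence $O=hS_\nu$ in $\mathbb D$. By (F3) and (F2),
$\log|O(0)|=\log|h(0)|-\nu(\mathbb T)\le\frac1{2\pi}\int\log|O|\,dm-\nu(\mathbb T)<\log|O(0)|$, a contradiction.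
\end{proof}

\subsection{Full core and empty core}\label{sec:extreme}

\begin{proposition}\label{prop:full}
If $\int_{\mathbb T}\log w\,dm>-\infty$, then for every $G$ no $S_\nu$ with $\nu\ne0$ is cyclic.
\end{proposition}

\begin{proof}
Let $O$ be the outer function with $|O|=\min(w,1)^{1/2}$ a.e.\ on $\mathbb T$, and let $\ell(f)=\int_{\mathbb T}f\,O\,\overline{S_\nu}\,d\zeta$. Then $|\ell(f)|\le\int|f|w^{1/2}dm\le(2\pi)^{1/2}\|f\|$. For a polynomial $q$ we have $\ell(S_\nu q)=\int_{\mathbb T}qO\,d\zeta=0$ by (F1), so $\ell$ vanishes on $[S_\nu]$. By Lemma~\ref{lem:outer}, $\ell(p)\ne0$ for some polynomial $p$, and $p\notin[S_\nu]$.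
\end{proof}

\begin{proposition}\label{prop:empty}
If $w=0$ and $G(x)=e^{-c/x}$ with $c>0$, then $\mathcal P^2(\mu)$ is a space of analytic functions and every $S_\nu$ is cyclic.
\end{proposition}

\begin{proof}
Injectivity of $f\mapsto f|_{\mathbb D}$ holds because $\mu(\mathbb T)=0$. Since $S_\nu=(S_{\nu/k})^k$, Lemma~\ref{lem:mult}(iii) lets us assume $4\nu(\mathbb T)\le c$. Let $h_t(z)=1/S_\nu(tz)\in H^\infty$, $0<t<1$. By \eqref{eq:poisson}, $|h_t(z)|^2\le\exp\frac{4\nu(\mathbb T)}{1-t|z|}\le e^{c/x}=1/G(x)$. Hence $|h_tS_\nu-1|^2G\le2+2G\le4$, while $h_tS_\nu\to1$ pointwise in $\mathbb D$. By dominated convergence $1\in[S_\nu]$.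
\end{proof}

Part (a) of Theorem~\ref{thm:true} localizes the first proof, and part (b) adapts the second to $w\ne0$.

\section{The counterexample}\label{sec:counter}

Throughout this section $S=S_{\delta_1}$, so that $\log(1/|S(z)|)=P(z,1)$, and $\mathbb N=\{1,2,\dots\}$.

\subsection{Strategy}\label{sec:strategy}
Suppose $Sq_j\to1$ in $L^2(\mu)$. Then $q_j(r)\to\exp\frac{1+r}{1-r}$ for $0<r<1$. If $w=1$ on all of $\mathbb T$, the integrals $\int_{\mathbb T}|q_j|\,dm=\int_{\mathbb T}|Sq_j|\,dm$ are bounded, Cauchy's formula gives $|q_j(r)|\le C/(1-r)$, and the two facts are incompatible as $r\to1$. We want to keep this contradiction while removing the point $1$ from the core. To remove it, make $w$ extremely small on short arcs $I_k$ that accumulate at $1$. Then $q_j$ is no longer usefully controlled on $I_k$, and we replace $I_k$ in Cauchy's formula by a detour $\Gamma_k$ inside the disc (Figure~\ref{fig:arcs}). On $\Gamma_k$ we have the bound \eqref{eq:point}, which does not depend on $w$ but blows up at the two ends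 of $\Gamma_k$. So we multiply by a damping factor $H_k$, analytic on the side of $\Gamma_k$ where Cauchy's formula is applied, that
\begin{itemize}
\item has modulus $1$ on $\mathbb T\setminus\overline{I_k}$ and at most $1$ on that side,
\item absorbs the right side of \eqref{eq:point} on $\Gamma_k$,
\item is so close to modulus $1$ on the radius $(0,1)$ that $\prod_kH_k$ stays bounded below there.
\end{itemize}
The price of the second property is fixed by $G$ alone, however small $w$ is on $I_k$. For an arc of length $2\rho$ it will be of order $\rho\Lambda(\rho)$, and the hypothesis $\liminf x\Lambda(x)=0$ makes it as small as the third property requires.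

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=4.6]
\fill[gray!25] (74:1) arc[start angle=164,end angle=324,radius=0.1763] arc[start angle=54,end angle=74,radius=1];
\fill[gray!25] (37:1) arc[start angle=127,end angle=297,radius=0.0875] arc[start angle=27,end angle=37,radius=1];
\fill[gray!25] (18.5:1) arc[start angle=108.5,end angle=283.5,radius=0.0437] arc[start angle=13.5,end angle=18.5,radius=1];
\draw (-12:1) arc[start angle=-12,end angle=92,radius=1];
\draw[very thick] (54:1) arc[start angle=54,end angle=74,radius=1];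
\draw[very thick] (27:1) arc[start angle=27,end angle=37,radius=1];
\draw[very thick] (13.5:1) arc[start angle=13.5,end angle=18.5,radius=1];
\draw (74:1) arc[start angle=164,end angle=324,radius=0.1763];
\draw (37:1) arc[start angle=127,end angle=297,radius=0.0875];
\draw (18.5:1) arc[start angle=108.5,end angle=283.5,radius=0.0437];
\draw[dashed] (0,0) node[below]{$0$} -- (1,0) node[right]{$1$};
\fill (1,0) circle (0.01);
\node at (64:1.07) {$I_1$};
\node at (32:1.07) {$I_2$};
\node at (16:1.07) {$I_3$};
\node at (64:0.92) {$Q_1$};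
\node at (64:0.78) {$\Gamma_1$};
\node at (32:0.85) {$\Gamma_2$};
\node at (75:1.07) {$b_1^+$};
\node at (53:1.07) {$b_1^-$};
\end{tikzpicture}
\caption{Part of the unit disc, not to scale. The weight $w$ is very small on the thick arcs $I_k$, which accumulate at $1$, and equals $1$ elsewhere. Cauchy's formula is applied in the disc with the shaded regions $Q_k$ removed, so each $I_k$ is replaced by a circular arc $\Gamma_k$ with the same endpoints $b_k^\pm$. The contradiction is obtained along the dashed radius.}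
\label{fig:arcs}
\end{figure}

\subsection{The detour around one arc}
Fix $a\in\mathbb T$, $0<\rho\le\frac14$ and $0<\alpha\le\frac\pi2$. Let $b^\pm=ae^{\pm i\rho}$, $I=\{ae^{i\theta}:|\theta|<\rho\}$ and $R=\max(4,1+2/\alpha)$. The geometry becomes that of a sector if the ends of $I$ are sent to $0$ and $\infty$, so we put
\[
\phi(z)=e^{-i\rho}\,\frac{z-b^+}{z-b^-}.
\]
Expanding, $e^{-i\rho}(z-b^+)(\bar z-\overline{b^-})=e^{-i\rho}|z|^2-(\bar az+a\bar z)+e^{i\rho}$, whose imaginary part is $(1-|z|^2)\sin\rho$. Hence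
\begin{equation}\label{eq:im}
\operatorname{Im}\phi(z)=\frac{(1-|z|^2)\sin\rho}{|z-b^-|^2},\qquad \frac{\operatorname{Im}\phi(z)}{|\phi(z)|}=\frac{(1-|z|^2)\sin\rho}{|z-b^+|\,|z-b^-|}.
\end{equation}
So the M\"obius map $\phi$ takes $\mathbb D$ onto the upper half-plane and $\mathbb T$ onto the extended real line. As $\phi(b^+)=0$, $\phi(b^-)=\infty$, $\phi(a)=-1$ and $\phi(-a)=1$, it takes $I$ onto the negative axis and $\mathbb T\setminus\bar I$ onto the positive axis. The principal branch of $\log\phi$ is therefore analytic in $\mathbb C\setminus\bar I$, with $\arg\phi\in(0,\pi)$ in $\mathbb D$. Define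
\[
L=\{z\in\mathbb D:\arg\phi<\alpha\},\qquad \Gamma=\{z\in\mathbb D:\arg\phi=\alpha\},\qquad Q=\mathbb D\setminus L .
\]
As preimages of a ray and of sectors, $\Gamma$ is a circular arc from $b^-$ to $b^+$, the boundary of $L$ is $\Gamma\cup(\mathbb T\setminus I)$, and $Q$ is the region between $\Gamma$ and $I$, together with $\Gamma$.

\begin{lemma}\label{lem:geom}
\begin{enumerate}
\item[(i)] For $z\in\mathbb D$, $\arg\phi(z)\le 2\rho x/\operatorname{dist}(z,I)^2$.
\item[(ii)] $Q\subset\{|z-a|\le R\rho\}$ and $|\Gamma|\le2\pi R\rho$.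
\item[(iii)] For $z\in\Gamma$ let $s\le s'$ be the two numbers $|z-b^\pm|$. Then $ss'\sin\alpha\le2x\sin\rho$, $s'\ge\sin\rho$ and $s\le2x/\sin\alpha$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The bounded harmonic function $\arg\phi$ has boundary values $\pi$ on $I$ and $0$ on $\mathbb T\setminus\bar I$. By (F1) and \eqref{eq:poisson}, $\arg\phi(z)=\frac12\int_IP(z,\zeta)\,dm(\zeta)\le\frac12\cdot2\rho\cdot2x/\operatorname{dist}(z,I)^2$.

(ii) Since $x\le\operatorname{dist}(z,I)$, part (i) gives $\operatorname{dist}(z,I)\le2\rho/\alpha$ on $Q$, and points of $I$ lie within $\rho$ of $a$. The arc $\Gamma\subset Q$ and its chord bound a convex set, which lies in the disc $\{|z-a|\le R\rho\}$; a convex subset of a disc has perimeter at most that of the disc.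

(iii) On $\Gamma$ the left side of the second identity in \eqref{eq:im} is $\sin\alpha$, which gives the first bound. The triangle inequality gives $s'\ge\frac12|b^+-b^-|=\sin\rho$, and the third bound follows from the first two.
\end{proof}

\subsection{The damping factor by hand}\label{sec:model}
Take $G(x)=\exp\big(-1/(x\log\frac ex)\big)$, $\alpha=\pi/2$ and $\rho\le1/(2e)$. Then $\Gamma$ is the circular arc orthogonal to $\mathbb T$, and the damping factor can be taken to be a singular inner function with equal masses at the two ends: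
\[
H=S_{\nu_I},\qquad \nu_I=M(\delta_{b^+}+\delta_{b^-}).
\]
It has modulus at most $1$ in $\mathbb D$ and modulus $1$ on $\mathbb T\setminus\{b^\pm\}$. How large must $M$ be? On $\Gamma$, Lemma~\ref{lem:geom}(iii) gives $s\le2x$, so
\[
\log\frac1{|H(z)|}\ge M\,\frac{1-|z|^2}{s^2}\ge\frac M{4x}.
\]
It also gives $x\le2\rho$, since $x^2\le ss'\le2x\rho$. The exponent to be absorbed in \eqref{eq:point} satisfies
\[
x\Big(\tfrac12\Lambda(x/2)+\log\tfrac1x\Big)=\frac1{\log(2e/x)}+x\log\frac1x\le\frac1{\log(e/\rho)}+2\rho\log\frac1{2\rho},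
\]
because both terms increase on $(0,1/e]$. So with $M=M(\rho)=4/\log\frac e\rho+8\rho\log\frac1{2\rho}$ we have $|fH|\le2\|f\|$ on $\Gamma$ for every $f\in L^2(\mu)$ analytic in $\mathbb D$. The leading term of $M(\rho)$ is $4\rho\Lambda(\rho)$, and $M(\rho)\to0$ as $\rho\to0$. On the other side, \eqref{eq:poisson} gives $\log(1/|H(z)|)\le4M/d^2$ at any point $z\in\mathbb D$ at distance at least $d$ from $b^\pm$. If the $k$-th arc lies at distance of order $2^{-k}$ from the radius $(0,1)$, the total loss on the radius is of order $\sum_kM(\rho_k)4^k$, which is finite when the arcs are short enough. This is the whole mechanism.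

\subsection{The damping factor in general}
Let now $G$ be as in Theorem~\ref{thm:counter}, with $\beta,\Theta,x_0$ from \eqref{eq:D}. The product $x\Lambda(x)$ is small only along a sequence $\rho_k$, and below the scale $\rho$ condition \eqref{eq:D} allows $\Lambda(x)$ to be as large as $\Theta(\rho/x)^\beta\Lambda(\rho)$. If $\beta>1$, a positive harmonic function $v$ on $\mathbb D$ cannot match this growth, since $v(z)\le2v(0)/x$. But we need positivity only in $L$. In the $\phi$-plane, $\operatorname{Im}(\phi^\beta)$ and $-\operatorname{Im}(\phi^{-\beta})$ vanish on the positive axis, are positive for $0<\arg\phi<\pi/\beta$, and equal $|\phi|^{\pm\beta}$ on the bisector of this sector. We therefore fix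
\[
\alpha=\frac\pi{2\beta},\qquad g=-i(\phi^\beta-\phi^{-\beta}),\qquad V=\operatorname{Re}g=(|\phi|^\beta+|\phi|^{-\beta})\sin(\beta\arg\phi).
\]
For $\beta=1$ this is the function of Section~\ref{sec:model}: by \eqref{eq:im}, $V=\sin\rho\,(P(z,b^+)+P(z,b^-))$, and $g(0)=2\sin\rho$ because $\phi(0)=e^{i\rho}$, so $e^{-Ag}=S_{\nu_I}$ with $M=A\sin\rho$.

\begin{lemma}\label{lem:damp}
There are constants $C_1,C_2,C_3$, depending only on $\beta$ and $\Theta$, such that the following holds whenever $R\rho\le x_0$. Put $A(\rho)=C_1\big(\Lambda(\rho)+\log\frac e\rho\big)$.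
\begin{enumerate}
\item[(i)] $g$ is analytic in $\mathbb C\setminus\bar I$, $V>0$ on $L\cup\Gamma$, and $V=0$ on $\mathbb T\setminus\bar I$.
\item[(ii)] For every weight $w$ and every $f\in L^2(\mu)$ analytic in $\mathbb D$, $|f|\,e^{-A(\rho)V}\le2\|f\|$ on $\Gamma$.
\item[(iii)] If $z\in\overline{\mathbb D}$ and $|z-a|\ge4\rho$, then $V(z)\le C_2\dfrac{\rho x}{|z-a|^2}$ and $|g(z)|\le C_3\dfrac\rho{|z-a|}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $0<\beta\arg\phi\le\pi/2$ on $L\cup\Gamma$ and $\arg\phi=0$ on $\mathbb T\setminus\bar I$.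

(ii) On $\Gamma$, $V=|\phi|^\beta+|\phi|^{-\beta}\ge(s'/s)^\beta$. By Lemma~\ref{lem:geom}(iii) and $\sin\rho\ge\rho/2$,
\begin{equation}\label{eq:Vlow}
V\ge\Big(\frac{\sin\alpha}4\Big)^\beta\Big(\frac\rho x\Big)^\beta\quad\text{on }\Gamma.
\end{equation}
On $\Gamma$ we also have $x\le|z-a|\le R\rho\le x_0$; let $u=R\rho/x\ge1$. Condition \eqref{eq:D} with $y=x/2$, $\eta=R\rho$, and the monotonicity of $\Lambda$, give $\Lambda(x/2)\le\Theta(2u)^\beta\Lambda(\rho)$. Moreover $\log\frac1x\le\log\frac1\rho+\log u\le u^\beta\log\frac e\rho$, since $u^\beta\ge1$ and $u^\beta\ge\log u$. Hence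
\[
\tfrac12\Lambda(x/2)+\log\tfrac1x\le\Theta(2R)^\beta\Big(\frac\rho x\Big)^\beta\Big(\Lambda(\rho)+\log\frac e\rho\Big)\le A(\rho)V
\]
by \eqref{eq:Vlow}, with $C_1=\Theta(8R/\sin\alpha)^\beta$. Now apply \eqref{eq:point}.

(iii) Points of $\bar I$ lie within $\rho\le\frac14|z-a|$ of $a$, so $|z-b^\pm|$ lies between $\frac34|z-a|$ and $\frac54|z-a|$, and $\operatorname{dist}(z,I)\ge\frac34|z-a|$. Thus $|\phi|^{\pm1}\le\frac53$. For $z\in\mathbb D$, Lemma~\ref{lem:geom}(i) gives $V\le2(\frac53)^\beta\beta\arg\phi\le C_2\rho x/|z-a|^2$ with $C_2=\frac{64}9\beta(\frac53)^\beta$; for $z\in\mathbb T$ both sides vanish. Next,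
\[
\phi-1=(e^{-i\rho}-1)\frac{z+a}{z-b^-},\qquad\text{so}\qquad|\phi-1|\le\frac{8\rho}{3|z-a|}\le\frac23 .
\]
The series for the logarithm gives $|\log\phi|\le|\phi-1|/(1-|\phi-1|)\le8\rho/|z-a|\le2$. Since $g=-2i\sinh(\beta\log\phi)$ and $|\sinh\xi|\le|\xi|\cosh|\xi|$, the last bound holds with $C_3=16\beta\cosh(2\beta)$.
\end{proof}

\subsection{The weight}
Let $a_k=e^{i2^{-k}}$, $k\in\mathbb N$. Since $\rho\log\frac e\rho\to0$ and $\liminf\rho\Lambda(\rho)=0$, we have $\liminf_{\rho\to0}\rho A(\rho)=0$, and we can choose $\rho_k>0$ with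
\begin{equation}\label{eq:rho}
R\rho_k\le\min(x_0,4^{-k-3}),\qquad\rho_kA_k\le16^{-k},\qquad A_k:=A(\rho_k).
\end{equation}
Write $I_k,b_k^\pm,L_k,\Gamma_k,Q_k,g_k,V_k$ for the objects attached to $a_k,\rho_k$, and let $D_k=\{|z-a_k|\le R\rho_k\}$, which contains $Q_k$ and $\overline{I_k}$. A chord of $\mathbb T$ is at least $\frac2\pi$ times the shorter arc. So for $j<k$ we have $|a_j-a_k|\ge\frac2\pi2^{-j-1}\ge2^{-j-2}>R\rho_j+R\rho_k$, and $|1-a_k|\ge2^{-k-1}>R\rho_k$. Thus the discs $D_k$ are pairwise disjoint, omit $1$, and accumulate only at $1$. Also $\sum_k|\Gamma_k|<\infty$ by Lemma~\ref{lem:geom}(ii). Define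
\[
w=e^{-1/\rho_k}\ \text{ on }I_k\quad(k\in\mathbb N),\qquad w=1\ \text{ on }\mathbb T\setminus\textstyle\bigcup_kI_k .
\]

\begin{lemma}\label{lem:core}
$0<w\le1$ and $\operatorname{core}(w)=\mathbb T\setminus\{1\}$.
\end{lemma}

\begin{proof}
An arc whose closure omits $1$ meets finitely many $I_k$, so $\log w$ is bounded on it; every point other than $1$ lies in such an open arc. An open arc containing $1$ contains infinitely many $I_k$, and $\int_{I_k}\log w\,dm=-2$, so the integral of $\log w$ over it is $-\infty$.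
\end{proof}

\subsection{A Cauchy formula that avoids the arcs}
We need to avoid all arcs $I_k$ to prove non-cyclicity, and all but one to prove injectivity. So let $Z=\mathbb N$ or $Z=\mathbb N\setminus\{k_0\}$, and put
\[
\Omega_Z=\mathbb D\setminus\bigcup_{k\in Z}Q_k,\qquad T_Z=\mathbb T\setminus\bigcup_{k\in Z}I_k,\qquad H_k=e^{-A_kg_k},\qquad H_Z=\prod_{k\in Z}H_k .
\]
The set $\Omega_Z$ is open, because the $Q_k$ are relatively closed in $\mathbb D$ and each compact subset of $\mathbb D$ meets finitely many of them; it contains $0$.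

Let $\zeta\in\overline{\mathbb D}$, $\zeta\ne1$, lie in no $\overline{I_k}$ with $k\in Z$. Then every $g_k(\zeta)$, $k\in Z$, is defined. For large $k$ we have $|\zeta-a_k|\ge\frac12|\zeta-1|\ge4\rho_k$, so Lemma~\ref{lem:damp}(iii) and \eqref{eq:rho} give $A_k|g_k(\zeta)|\le2C_316^{-k}/|\zeta-1|$. Hence the product $H_Z$ converges in $\mathbb D$ and a.e.\ on $T_Z$. Since $\Omega_Z\subset L_k$ for $k\in Z$ and $\Gamma_k\subset L_j$ for $j\ne k$ (the discs are disjoint), Lemma~\ref{lem:damp}(i) gives
\begin{equation}\label{eq:HZ}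
|H_Z|\le1\ \text{on }\Omega_Z,\qquad|H_Z|\le|H_k|\le1\ \text{on }\Gamma_k\ (k\in Z),\qquad|H_Z|=1\ \text{a.e.\ on }T_Z .
\end{equation}

\begin{lemma}\label{lem:cauchy}
Orient $\mathbb T$ counterclockwise and $\Gamma_k$ from $b_k^-$ to $b_k^+$. For every polynomial $p$,
\begin{equation}\label{eq:cauchy}
\int_{T_Z}\frac{pH_Z}{\zeta-\lambda}\,d\zeta+\sum_{k\in Z}\int_{\Gamma_k}\frac{pH_Z}{\zeta-\lambda}\,d\zeta=\begin{cases}2\pi i\,p(\lambda)H_Z(\lambda),&\lambda\in\Omega_Z,\\0,&|\lambda|>1.\end{cases}
\end{equation}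
\end{lemma}

\begin{proof}
The boundary of $\Omega_Z$ is not piecewise smooth at $1$, and $H_k$ is singular at $b_k^\pm$; we treat finitely many arcs first. Let $Z_n=\{k\in Z:k\le n\}$, $\Omega^{(n)}=\mathbb D\setminus\bigcup_{k\in Z_n}Q_k$ and $H^{(n)}=\prod_{k\in Z_n}H_k$. The set $\Omega^{(n)}\supset\Omega_Z$ is the interior of the piecewise smooth Jordan curve obtained from $\mathbb T$ by replacing $I_k$ with $\Gamma_k$ for $k\in Z_n$. This curve consists of $T_Z$, the arcs $\Gamma_k$ with $k\in Z_n$, and the arcs $I_k$ with $k\in Z$, $k>n$. The closure of $\Omega^{(n)}$ meets $\overline{I_k}$, $k\in Z_n$, only at $b_k^\pm$, so $H^{(n)}$ is analytic near each point of the closure other than these, and $|H^{(n)}|\le1$ at such points of the closure by Lemma~\ref{lem:damp}(i).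

Fix $p$ and $\lambda$. All the curves above lie in $\overline{\mathbb D}\setminus\Omega_Z$, so $|\zeta-\lambda|\ge d>0$ on them, with $d$ independent of $n$. Apply Cauchy's theorem in $\Omega^{(n)}$ with the discs of radius $\varepsilon$ about the points $b_k^\pm$, $k\in Z_n$, removed. The integrand is bounded near these points, and both the added circular pieces and the removed pieces of the boundary have total length tending to $0$ with $\varepsilon$. So \eqref{eq:cauchy} holds with $H^{(n)}$ in place of $H_Z$, the sum restricted to $Z_n$, and the extra term $\sum_{k\in Z,\,k>n}\int_{I_k}$ on the left. Let $n\to\infty$. The integrands are bounded by $d^{-1}\max_{\overline{\mathbb D}}|p|$, so the extra term is $O(\sum_{k>n}|I_k|)\to0$. On $T_Z\cup\bigcup_{k\in Z}\Gamma_k$, which has finite length, $H^{(n)}\to H_Z$ a.e., and dominated convergence applies. Finally $H^{(n)}(\lambda)\to H_Z(\lambda)$ if $\lambda\in\Omega_Z$.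
\end{proof}

\subsection{Injectivity}

\begin{proposition}\label{prop:inj}
$\mathcal P^2(\mu)$ is a space of analytic functions.
\end{proposition}

\begin{proof}
Let $f\in\mathcal P^2(\mu)$ with $f|_{\mathbb D}=0$, and let polynomials $p_j$ converge to $f$ in $L^2(\mu)$; by Lemma~\ref{lem:point}, $p_j\to0$ pointwise in $\mathbb D$. The weight $w$ is not bounded below on $\mathbb T$, so we recover $f$ on one arc at a time: fix $k_0$ and $Z=\mathbb N\setminus\{k_0\}$. On $T_Z$ we have $w\ge e^{-1/\rho_{k_0}}$, hence $p_jH_Z\to fH_Z$ in $L^2(T_Z,dm)$. On $\Gamma_k$, $k\in Z$, we have $p_jH_Z\to0$ pointwise and $|p_jH_Z|\le|p_jH_k|\le2\sup_j\|p_j\|$ by \eqref{eq:HZ} and Lemma~\ref{lem:damp}(ii). Since $\sum|\Gamma_k|<\infty$, the sum in \eqref{eq:cauchy} tends to $0$, and so does the right side. With $F=fH_Z1_{T_Z}\in L^2(\mathbb T)$ we obtain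
\[
\int_{\mathbb T}\frac{F(\zeta)}{\zeta-\lambda}\,d\zeta=0\qquad(\lambda\in\Omega_Z\text{ or }|\lambda|>1).
\]
The left side is analytic for $\lambda\in\mathbb D$ and vanishes on the nonempty open set $\Omega_Z$, so it vanishes in $\mathbb D$. Its expansion is $\sum_{n\ge0}\lambda^n\int\zeta^{-n-1}F\,d\zeta$ for $|\lambda|<1$ and $-\sum_{n\ge0}\lambda^{-n-1}\int\zeta^nF\,d\zeta$ for $|\lambda|>1$. Thus all Fourier coefficients of $F$ vanish, $F=0$ a.e., and $f=0$ a.e.\ on $T_Z$ because $|H_Z|=1$ there. The sets $T_{\mathbb N\setminus\{k_0\}}$, $k_0\in\mathbb N$, cover $\mathbb T$, so $f=0$ in $L^2(\mu)$.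
\end{proof}

\subsection{Non-cyclicity}

\begin{proposition}\label{prop:noncyc}
$S=S_{\delta_1}$ is not cyclic in $\mathcal P^2(\mu)$.
\end{proposition}

\begin{proof}
Suppose $Sq_j\to1$ in $L^2(\mu)$ for polynomials $q_j$, and let $B=\sup_j\|Sq_j\|$. By \eqref{eq:point} applied to $Sq_j-1$, $q_j\to1/S$ pointwise in $\mathbb D$. Let $Z=\mathbb N$ and $H=H_{\mathbb N}$. We want \eqref{eq:cauchy} for $p=q_j$, while the norm bound is on $Sq_j$; so we first check that $S$ is harmless on the contour.

On $T_{\mathbb N}$ we have $|q_jH|=|Sq_j|$ a.e.\ and $w=1$, so $\int_{T_{\mathbb N}}|q_jH|\,dm\le(2\pi)^{1/2}B$. On $\Gamma_k$ we have $x\le R\rho_k\le4^{-k-3}$ and $|1-z|\ge2^{-k-1}-4^{-k-3}\ge2^{-k-2}$, so \eqref{eq:poisson} gives $\log(1/|S|)\le2\cdot4^{-k-3}\cdot4^{k+2}=\frac12$. By \eqref{eq:HZ} and Lemma~\ref{lem:damp}(ii), $|q_jH|\le e^{1/2}|Sq_jH_k|\le4B$ on $\Gamma_k$.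

Let $0<r<1$. Then $|r-a_k|\ge\sin2^{-k}\ge2^{-k-1}\ge2R\rho_k$ and $|r-a_k|\ge1-r$. So $r$ lies in no $D_k$, hence $r\in\Omega_{\mathbb N}$, and $|r-\zeta|\ge\frac12|r-a_k|\ge\frac12(1-r)$ for $\zeta\in\Gamma_k$. Lemma~\ref{lem:cauchy} gives
\[
2\pi|q_j(r)H(r)|\le\frac{(2\pi)^{1/2}B}{1-r}+\frac{8B}{1-r}\sum_k|\Gamma_k|=\frac C{1-r},
\]
with $C$ independent of $j$ and $r$. Letting $j\to\infty$,
\begin{equation}\label{eq:contra}
2\pi\exp\Big(\frac{1+r}{1-r}\Big)|H(r)|\le\frac C{1-r},\qquad0<r<1.
\end{equation}
On the other hand $|r-a_k|\ge2^{-k-1}\ge4\rho_k$, so Lemma~\ref{lem:damp}(iii) and \eqref{eq:rho} give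
\[
\log\frac1{|H(r)|}=\sum_kA_kV_k(r)\le C_2(1-r)\sum_kA_k\rho_k4^{k+1}\le4C_2\sum_k4^{-k}<\infty .
\]
Thus $|H|$ is bounded below on $(0,1)$, and \eqref{eq:contra} fails as $r\to1$.
\end{proof}

Lemma~\ref{lem:core} and Propositions~\ref{prop:inj} and~\ref{prop:noncyc} prove Theorem~\ref{thm:counter}.

\begin{remark}
Condition \eqref{eq:D} enters only in Lemma~\ref{lem:damp}(ii), and $\liminf x\Lambda(x)=0$ only in the choice \eqref{eq:rho}. If instead $x\Lambda(x)\ge c>0$ for small $x$, then $\rho_kA_k\ge C_1c$ and \eqref{eq:rho} is impossible, as it must be by Theorem~\ref{thm:true}(b). The failure of \eqref{eq:logint} is not used; it places the example under the hypothesis of the conjecture. Of the values of $w$ on $I_k$, the proof uses only that they are bounded below on each $I_k$ and that $\sum_k\int_{I_k}\log w\,dm=-\infty$.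
\end{remark}

\section{Cyclicity when $\Lambda(x)\ge c/x$}\label{sec:cyclic}

We prove Theorem~\ref{thm:true}(b). In Proposition~\ref{prop:empty} the approximate inverse $1/S_\nu(tz)$ has modulus $\exp\int P(tz,\zeta)\,d\nu(\zeta)$; on $\mathbb T$ this is large near the support of $\nu$, with no regard to where $w$ is small. It is an outer function whose boundary logarithm is a smoothed copy of $\nu$. We replace it by another absolutely continuous copy $\sigma_n\,dm$ of $\nu$, placed below a multiple of $\log^+(1/w)$. Off the core there is an infinite supply of $\log^+(1/w)$ in every neighborhood, so this costs no accuracy.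

\begin{proof}[Proof of Theorem~\ref{thm:true}(b)]
Let $\Lambda(x)\ge c/x$ for $0<x\le x_1$, with $c>0$, and let $\nu(\operatorname{core}(w))=0$. The measure $\nu/k$ also vanishes on the core and $S_\nu=(S_{\nu/k})^k$, so by Lemma~\ref{lem:mult}(iii) we may assume $4\nu(\mathbb T)\le c$.

\emph{The densities $\sigma_n$.} For $n\ge4$ split $\mathbb T$ into half-open arcs $\Delta_1,\dots,\Delta_n$ of length $2\pi/n$, indexed cyclically. Let $\Delta_j^*\supset\Delta_j$ be the interior of $\Delta_{j-1}\cup\Delta_j\cup\Delta_{j+1}$; no point lies in more than three of these open arcs. If $\nu(\Delta_j)>0$, then $\Delta_j$ contains a point outside the core, so $\int_{\Delta_j^*}\log w\,dm=-\infty$; as $\log^+w\le w$ is integrable, $\int_{\Delta_j^*}\log^+\frac1w\,dm=\infty$. The function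
\[
s\longmapsto\int_{\Delta_j^*}\min\Big(s,\frac1{12\pi}\log^+\frac1w\Big)dm,\qquad s\ge0,
\]
is Lipschitz, vanishes at $0$, and tends to $\infty$ by monotone convergence. Choose $s_j$ where it equals $\nu(\Delta_j)$ and let $r_j=\min(s_j,\frac1{12\pi}\log^+\frac1w)\,1_{\Delta_j^*}$; put $r_j=0$ if $\nu(\Delta_j)=0$. Then $\sigma_n=\sum_jr_j$ is bounded and
\[
0\le\sigma_n\le\frac1{4\pi}\log^+\frac1w,\qquad\int_{\mathbb T}\sigma_n\,dm=\nu(\mathbb T).
\]
If $u$ is continuous on $\mathbb T$, then $r_j\,dm$ and $\nu|_{\Delta_j}$ are measures of equal mass on $\Delta_j^*$, so $|\int ur_j\,dm-\int_{\Delta_j}u\,d\nu|$ is at most $\nu(\Delta_j)$ times the oscillation of $u$ on $\Delta_j^*$. Summing, $\int u\sigma_n\,dm\to\int u\,d\nu$.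

\emph{The approximate inverses.} Let $h_n(z)=\exp\int\frac{\zeta+z}{\zeta-z}\sigma_n(\zeta)\,dm(\zeta)$, the outer function of (F2) for $2\pi\sigma_n$. Taking $u(\zeta)=\frac{\zeta+z}{\zeta-z}$ above, $h_n(z)S_\nu(z)\to1$ for each $z\in\mathbb D$. On $\mathbb T$, $|h_nS_\nu|^2w=e^{4\pi\sigma_n}w\le\max(w,1)$ a.e. In $\mathbb D$, \eqref{eq:poisson} gives $|h_nS_\nu|^2\le e^{4\nu(\mathbb T)/x}\le e^{c/x}$, so $|h_nS_\nu|^2G(x)\le1$ for $x\le x_1$ and $\le e^{c/x_1}G(1)$ for $x>x_1$. Hence $\sup_n\|h_nS_\nu\|<\infty$.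

\emph{The limit.} By Lemma~\ref{lem:mult}(i), $h_nS_\nu\in[S_\nu]$. A subsequence converges weakly to some $F$ in the closed subspace $[S_\nu]\subset\mathcal P^2(\mu)$. Point evaluations are bounded, so $F(z)=\lim h_n(z)S_\nu(z)=1$ for $z\in\mathbb D$. We have no convergence on $\mathbb T$, and this is the one place where the hypothesis on $\mathcal P^2(\mu)$ is needed: $F-1\in\mathcal P^2(\mu)$ vanishes in $\mathbb D$, so $F=1$. By Lemma~\ref{lem:mult}(ii), $S_\nu$ is cyclic.
\end{proof}

\section{Mass on the core}\label{sec:noncyclic}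

\subsection{What localization requires}
Suppose $\log w$ is integrable only on an arc $I$ that carries mass of $\nu$. The functional of Proposition~\ref{prop:full} must be cut down to $I$ by a function $\chi$ that vanishes off $I$. Then $\int_{\mathbb T}\chi qO\,d\zeta$ is no longer $0$; by Green's formula it equals $2i\int_{\mathbb D}qO\,\bar\partial\tilde\chi\,dA$ for an extension $\tilde\chi$ of $\chi$ to the disc. We can subtract this area integral from the functional, and the result is bounded on $L^2(\mu)$ if $|\bar\partial\tilde\chi|\le CG^{1/2}$. So we need a cut-off that is analytic up to an error as small as the area weight.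

In the coordinates $z=e^{i(t+iy)}$ the natural candidates are the partial sums of the formal Taylor series of $\chi(t+iy)$. For example $\bar\partial(\chi+iy\chi')=\frac i2y\chi''$, an error of order $y$, which suffices for $G(x)=x^2$. To reach an error $e^{-\Lambda}$ we let the number of terms grow like $\Lambda(y)$ as $y\to0$. This needs $|\chi^{(m)}|y^m/m!$ to decay geometrically for $m$ up to about $\Lambda(y)$, and \eqref{eq:loglog} is what lets us build a compactly supported $\chi$ with such derivative bounds.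

\subsection{A cut-off lemma of Dyn'kin type}

\begin{lemma}\label{lem:cutoff}
Assume \eqref{eq:loglog}. Let $J$ be a closed arc inside an open arc $I$ of length less than $2\pi$. There are a continuous function $\tilde\chi$ on $\overline{\mathbb D}$, radii $r_1<r_2<\dots\to1$ and a constant $C$ such that $\tilde\chi$ is $C^1$ on $\{|z|\le r_1\}$ and on each closed annulus $\{r_i\le|z|\le r_{i+1}\}$, $\tilde\chi=1$ on a neighborhood of $J$ in $\overline{\mathbb D}$, $\tilde\chi=0$ on $\mathbb T\setminus I$, and $|\bar\partial\tilde\chi(z)|\le C\,G(1-|z|)^{1/2}$ off the circles $|z|=r_i$.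
\end{lemma}

\begin{proof}
\emph{Step 1: the majorant and its inverse.} Let $\Lambda^+=\max(\Lambda,0)$ and $K(y)=\Lambda^+(y/8)+y^{-1/2}$ on $(0,1]$. The factor $1/8$ and the term $y^{-1/2}$ leave room for later losses, and the latter makes $K$ strictly decreasing with $K\ge1$ and $K(0+)=\infty$. Since $\log K(y)\le\log2+\log^+\Lambda(y/8)+\frac12\log\frac1y$, we have $\int_0^1\log K\,dy<\infty$. Let $\kappa=K^{-1}:[K(1),\infty)\to(0,1]$; it decreases to $0$. Integrating $ds\,dy/s$ over the set $\{s\ge K(1),\ 0<y\le\kappa(s)\}=\{0<y\le1,\ K(1)\le s\le K(y)\}$ in both orders,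
\[
\int_{K(1)}^\infty\kappa(s)\frac{ds}s=\int_0^1\log\frac{K(y)}{K(1)}\,dy<\infty,
\]
and since $\kappa(s)/s$ decreases, $\sum_{n>K(1)}\kappa(n)/n<\infty$. This is the only use of \eqref{eq:loglog}.

\emph{Step 2: the function $\chi$.} Write $J=\{e^{it}:t_1\le t\le t_2\}$ and fix $d>0$ with $e^{it}\in I$ for $t_1-2d\le t\le t_2+2d$; then $t_2-t_1+4d<2\pi$. Choose an integer $N>K(1)$ with $2e^2\big(\kappa(N)+\sum_{n>N}\kappa(n)/n\big)\le d$, and set
\[
a_i=2e^2\kappa(N)/N\quad(i\le N),\qquad a_i=2e^2\kappa(i)/i\quad(i>N),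
\]
so that $\sum_ia_i\le d$. Let $X_i$ be independent random variables, $X_i$ uniform on $[-a_i/2,a_i/2]$, and for $m\ge0$ let $\chi_m(t)$ be the probability that $t-\sum_{i>m}X_i\in[t_1-d,t_2+d]$. Put $\chi=\chi_0$. Since $|\sum X_i|\le d/2$,
\begin{equation}\label{eq:chisupp}
\chi=1\ \text{on }[t_1-\tfrac d2,t_2+\tfrac d2],\qquad\chi=0\ \text{off }[t_1-\tfrac{3d}2,t_2+\tfrac{3d}2].
\end{equation}
By independence, $\chi_{m-1}(t)$ is the average of $\chi_m$ over $[t-a_m/2,t+a_m/2]$. As $0\le\chi_m\le1$, every $\chi_m$ is continuous, and therefore $\chi_{m-1}'=\mathcal D_m\chi_m$, where $\mathcal D_mv(t)=a_m^{-1}\big(v(t+\frac{a_m}2)-v(t-\frac{a_m}2)\big)$. The operators $\mathcal D_m$ commute with differentiation, so $\chi^{(m)}=\mathcal D_1\cdots\mathcal D_m\chi_m$. Thus $\chi\in C^\infty$ and $|\chi^{(m)}|\le\prod_{i\le m}2/a_i$.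

\emph{Step 3: Taylor terms.} Let $\tau_m(t,y)=\chi^{(m)}(t)(iy)^m/m!$ and $E_n=\sum_{0\le m<n}\tau_m$. For $m\ge N$ and $0<y\le\kappa(m)$ we have $y\le\kappa(i)$ for $N\le i\le m$, so
\begin{equation}\label{eq:tau}
|\tau_m|\le\prod_{i\le m}\frac{2y}{ia_i}=\prod_{i\le N}\frac{yN}{e^2\kappa(N)\,i}\prod_{N<i\le m}\frac y{e^2\kappa(i)}\le\frac{N^N}{N!}e^{-2m}\le e^{N-2m}.
\end{equation}
With $\bar\partial=\frac12(\partial_t+i\partial_y)$ we have $2\bar\partial\tau_0=\chi'$ and $2\bar\partial\tau_m=\chi^{(m+1)}\frac{(iy)^m}{m!}-\chi^{(m)}\frac{(iy)^{m-1}}{(m-1)!}$ for $m\ge1$. The sum telescopes to $2\bar\partial E_n=\chi^{(n)}\frac{(iy)^{n-1}}{(n-1)!}$, that is, $|\bar\partial E_n|=\frac n{2y}|\tau_n|$.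

\emph{Step 4: letting the order grow.} At height $y$ the bound \eqref{eq:tau} is available for $N\le m\le K(y)$, so we use about $K(y)$ terms and interpolate between dyadic heights. Let $y_j=2^{-j}$ and $n_j=\lfloor K(y_j)\rfloor$, an increasing sequence, and choose $j_0\ge2$ with $n_{j_0-1}\ge N$. For $j\ge j_0$ and $y_{j+1}\le y\le y_j$ define
\[
\Phi=(1-s_j(y))\,E_{n_{j-1}}+s_j(y)\,E_{n_j},
\]
where $s_j$ is linear with $s_j(y_j)=0$ and $s_j(y_{j+1})=1$. At $y=y_j$ both adjacent formulas give $E_{n_{j-1}}$, so $\Phi$ is continuous for $0<y\le y_{j_0}$, and it is smooth on each closed strip. In the $j$-th strip $y\le y_j\le\kappa(n_j)$, so \eqref{eq:tau} holds for $N\le m\le n_j$; also $|s_j'|=1/y_{j+1}\le2/y$. From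
\[
\bar\partial\Phi=(1-s_j)\bar\partial E_{n_{j-1}}+s_j\bar\partial E_{n_j}+\tfrac i2s_j'\sum_{n_{j-1}\le m<n_j}\tau_m
\]
and $ne^{-2n}\le e^{-n}$ we get
\[
|\bar\partial\Phi|\le\frac{e^N}y\Big(\tfrac12e^{-n_{j-1}}+\tfrac12e^{-n_j}+\sum_{m\ge n_{j-1}}e^{-2m}\Big)\le\frac{3e^N}y\,e^{-n_{j-1}}.
\]
Now $y_{j-1}=4y_{j+1}\le4y\le1$, so $n_{j-1}\ge K(4y)-1=\Lambda^+(y/2)+\frac12y^{-1/2}-1$. Since $y^{-1}\exp(-\frac12y^{-1/2})$ is bounded,
\begin{equation}\label{eq:dbarPhi}
|\bar\partial\Phi(t,y)|\le C'e^{-\Lambda^+(y/2)},\qquad0<y\le y_{j_0}.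
\end{equation}
Moreover $\Phi\to\chi$ uniformly as $y\to0$. Indeed, in the $j$-th strip $\Phi-\chi$ is a combination of $\tau_1,\dots,\tau_{n_j-1}$ with coefficients in $[0,1]$, so for each $k\ge N$, $|\Phi-\chi|\le\sum_{1\le m<k}|\tau_m|+\sum_{m\ge k}e^{N-2m}$; the first sum tends to $0$ uniformly as $y\to0$, and the second is small for large $k$. Finally, derivatives of $\chi$ vanish where $\chi$ is locally constant, so by \eqref{eq:chisupp} $\Phi=1$ for $t\in(t_1-\frac d2,t_2+\frac d2)$ and $\Phi=0$ for $t\notin[t_1-\frac{3d}2,t_2+\frac{3d}2]$.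

\emph{Step 5: transfer to the disc.} Let $\psi$ be smooth with $\psi=1$ for $y\le y_{j_0}/2$ and $\psi=0$ for $y\ge y_{j_0}$. For $t$ in the interval of length $2\pi$ centered at $(t_1+t_2)/2$ put $\tilde\chi(e^{i(t+iy)})=\psi(y)\Phi(t,y)$ for $0<y\le y_{j_0}$, $\tilde\chi(e^{it})=\chi(t)$, and $\tilde\chi=0$ for $|z|\le e^{-y_{j_0}}$. Since $\Phi$ and $\chi$ vanish near the ends of the $t$-interval, $\tilde\chi$ is continuous on $\overline{\mathbb D}$ and $C^1$ between the circles of radii $e^{-y_j}$, $j\ge j_0$. It equals $1$ for $t\in(t_1-\frac d2,t_2+\frac d2)$, $0\le y<y_{j_0}/2$, and it vanishes on $\mathbb T\setminus I$. The map $t+iy\mapsto z$ is holomorphic with derivative of modulus $|z|\ge e^{-1}$ for $y\le1$, so $|\bar\partial\tilde\chi(z)|\le e|\bar\partial(\psi\Phi)|$. For $y\le y_{j_0}/2$ we use $1-|z|=1-e^{-y}\ge y/2$, the monotonicity of $\Lambda$ and \eqref{eq:dbarPhi}: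
\[
|\bar\partial\tilde\chi(z)|\le eC'e^{-\Lambda(1-|z|)}=eC'\,G(1-|z|)\le eC'\,G(1)^{1/2}G(1-|z|)^{1/2}.
\]
For $y\ge y_{j_0}/2$, $\bar\partial\tilde\chi$ is bounded and $G(1-|z|)$ is bounded below.
\end{proof}

\subsection{The annihilating functional}

\begin{proof}[Proof of Theorem~\ref{thm:true}(a)]
If $\int_I\log w\,dm>-\infty$, then $\log w\in L^1(I)$ because $\log^+w\le w$, and this passes to subarcs. So the core is a union of open arcs $I$ of length less than $2\pi$ with $\log w\in L^1(I)$, and countably many of them cover it (Lindel\"of). Each is a countable union of closed arcs. Since $\nu(\operatorname{core}(w))>0$, there are such an $I$ and a closed arc $J\subset I$ with $\nu(J)>0$. Put $\nu'=\nu|_J$, $\nu''=\nu-\nu'$ and $S=S_{\nu'}$. We keep only the factor $S$ of $S_\nu=SS_{\nu''}$ because $1/S$ is bounded away from $J$. It suffices to find a bounded functional $\ell$ on $L^2(\mu)$ with $\ell(Sh)=0$ for all $h\in H^\infty$ and $\ell(p)\ne0$ for some polynomial $p$: then $\ell$ vanishes at every $S_\nu q=S(S_{\nu''}q)$,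 hence on $[S_\nu]$, and $p\notin[S_\nu]$.

Let $O$ be the outer function with $|O|=\min(w,1)^{1/2}$ on $I$ and $|O|=1$ on $\mathbb T\setminus I$; it exists by (F2) since $\log w\in L^1(I)$, and $|O|\le1$. Take $\tilde\chi$ from Lemma~\ref{lem:cutoff}, let $\chi=\tilde\chi|_{\mathbb T}$, and define
\[
\ell(f)=\int_{\mathbb T}\chi\,f\,O\,\bar S\,d\zeta-2i\int_{\mathbb D}f\,\bar\partial\tilde\chi\,\frac OS\,dA .
\]
Choose $\varepsilon>0$ such that $\tilde\chi=1$ at all points of $\overline{\mathbb D}$ at distance less than $\varepsilon$ from $J$. At the other points of $\mathbb D$, \eqref{eq:poisson} gives $1/|S|\le K_0:=\exp(\nu(J)/\varepsilon^2)$. Hence in $\mathbb D$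
\begin{equation}\label{eq:away}
|\bar\partial\tilde\chi/S|\le CK_0G^{1/2}\ \text{ a.e.},\qquad|(1-\tilde\chi)/S|\le K_0(1+\sup|\tilde\chi|).
\end{equation}

\emph{Boundedness.} On $\mathbb T$, $|\chi fO\bar S|\le\sup|\chi|\cdot|f|w^{1/2}$ because $\chi=0$ off $I$; in $\mathbb D$ the integrand is at most $CK_0|f|G^{1/2}$. The Cauchy--Schwarz inequality gives $|\ell(f)|\le\big((2\pi)^{1/2}\sup|\chi|+2\pi^{1/2}CK_0\big)\|f\|$.

\emph{Green's formula up to the boundary.} Let $F$ be continuous and bounded in $\mathbb D$, $C^1$ on the pieces of Lemma~\ref{lem:cutoff}, with $\bar\partial F$ bounded and with radial limits a.e. Adding (F4) over the finitely many pieces inside $|z|\le r$, the integrals over interior circles cancel; bounded convergence as $r\to1$ yields $\int_{\mathbb T}F\,d\zeta=2i\int_{\mathbb D}\bar\partial F\,dA$.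

\emph{Annihilation.} For $h\in H^\infty$ take $F=\tilde\chi hO$, with $\bar\partial F=hO\,\bar\partial\tilde\chi$. Since $S\bar S=1$ a.e.\ on $\mathbb T$, the identity obtained says $\ell(Sh)=0$.

\emph{Nontriviality.} For a polynomial $p$ take $F=(1-\tilde\chi)pO/S$. By \eqref{eq:away}, $F$ and $\bar\partial F=-pO\,\bar\partial\tilde\chi/S$ are bounded, and the radial limit of $F$ is $(1-\chi)pO\bar S$ a.e. Therefore the area term in $\ell(p)$ equals $\int_{\mathbb T}(1-\chi)pO\bar S\,d\zeta$, and $\ell(p)=\int_{\mathbb T}pO\bar S\,d\zeta$. As $\nu'\ne0$, Lemma~\ref{lem:outer} gives a polynomial $p$ with $\ell(p)\ne0$.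
\end{proof}

\subsection{The threshold}

\begin{proof}[Proof of Theorem~\ref{thm:true}(c)]
The first statement combines (a) and (b). Let $G$ fail \eqref{eq:logint} and satisfy \eqref{eq:D}. Taking $\eta=x_0$ in \eqref{eq:D} gives $\Lambda(y)\le Cy^{-\beta}$ on $(0,x_0]$, so \eqref{eq:loglog} holds. If $\liminf x\Lambda(x)>0$, the first statement gives \eqref{eq:E} for all $\nu$ and all admissible $w$. Otherwise $\liminf x\Lambda(x)=0$, because $\Lambda>0$ near $0$, and Theorem~\ref{thm:counter} provides an admissible $w$ for which \eqref{eq:E} fails with $\nu=\delta_1$.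
\end{proof}

\begin{thebibliography}{1}
\bibitem{Malman} Bartosz Malman, \emph{Shift operators, Cauchy integrals and approximations}, arXiv:2308.06495 (2023).
\end{thebibliography}
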